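# A perfect algebraic group whose unipotent radical is not unirational

Throughout, $p$ is a prime, $K$ is a field of characteristic $p$, $\overline K$ is an algebraic closure and $K_s\subset\overline K$ the separable closure. A *$K$-group* is an affine group scheme of finite type over $K$, and $B$ always denotes a commutative algebra over the base field in use. All purely inseparable extensions of $K$ are taken inside $\overline K$.

## 1. Unipotent radicals, perfect groups, unirationality, Weil restriction

**Definition ($p$-independence).** Elements $s,t\in K$ are $p$-independent if $[K^p(s,t):K^p]=p^2$, that is, if the $p^2$ monomials $s^it^j$ with $0\le i,j<p$ are linearly independent over $K^p$.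

In $K=\mathbb F_p(s,t)$ the two variables are $p$-independent, and $[K:K^p]=p^2$. In $\mathbb F_p(s)$ we have $[K:K^p]=p$, so no two elements are $p$-independent. In general, if $[K:K^p]>p$, pick $s\in K\setminus K^p$; then $[K^p(s):K^p]=p$, so there is $t\in K\setminus K^p(s)$, and $s,t$ are $p$-independent. In particular $[K:K^p]>p$ forces $[K:K^p]\ge p^2$.

**Definition ($K$-unipotent radical).** For a smooth connected $K$-group $G$, the $K$-unipotent radical $\mathrm R_{u,K}(G)$ is the largest smooth connected unipotent normal $K$-subgroup of $G$. If it is trivial, $G$ is called pseudo-reductive.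

For $G=\mathrm{SL}_2\ltimes\mathbb G_a^2$ (standard representation) the radical is $\mathbb G_a^2$, because the quotient $\mathrm{SL}_2$ is reductive. A less familiar example follows the next definition.

**Definition (Weil restriction).** Let $k/K$ be a finite extension and $C$ an affine $k$-group. Then $\mathrm R_{k/K}(C)$ is the $K$-group with $\mathrm R_{k/K}(C)(B)=C(k\otimes_KB)$.

Weil restriction is transitive in towers and preserves kernels and closed immersions. It is right adjoint to base change: homomorphisms $X\to\mathrm R_{k/K}(C)$ correspond to homomorphisms $X_k\to C$. The correspondence composes the base change with the canonical map $\mathrm R_{k/K}(C)_k\to C$, which on a $k$-algebra $B$ is induced by $k\otimes_KB\to B$.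

*Example.* Let $s\in K\setminus K^p$, $\alpha=s^{1/p}$, $k=K(\alpha)$. A point of $\mathrm R_{k/K}(\mathbb G_m)(B)$ is a unit $y=\sum_{i<p}y_i\alpha^i$ with $y_i\in B$. Since $y^p=\sum y_i^ps^i\in B$, the element $y$ is a unit exactly when $\sum s^iy_i^p$ is a unit of $B$. So $\mathrm R_{k/K}(\mathbb G_m)$ is an open subset of $\mathbb A^p_K$. The subgroup $\mathrm R_{k/K}(\mu_p)$ is given by $\sum s^iY_i^p=1$. Over $\overline K$ this equation reads $(\sum\alpha^iY_i)^p=1$, so $\mathrm R_{k/K}(\mu_p)$ has dimension $p-1$. But $k\otimes_KK_s$ is a field (purely inseparable tensor separable algebraic), so the only $K_s$-point is $y=1$. The same remark shows that $\mathrm R_{k/K}(\mathbb G_m)$ is pseudo-reductive. Indeed, if $U$ is a smooth connected unipotent subgroup, then $U(K_s)$ consists of elements of $p$-power order in the multiplicative group of a field of characteristic $p$, so $U(K_s)=1$, and $U=1$ by Fact A below.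

**Definition (perfect group).** A smooth connected $K$-group $G$ is perfect if $G=\mathcal D(G)$, its derived subgroup.

*Example.* $\mathrm{SL}_2\ltimes\mathbb G_a^2$ is perfect: its derived group contains $\mathrm{SL}_2$, and it contains the translations by $gv-v$. Taking $g=\mathrm{diag}(\lambda,\lambda^{-1})$ with $\lambda\ne1$ gives all translations along the two coordinate axes, hence all of $\mathbb G_a^2$.

If $G$ is perfect, then in the exact sequence
$$1\to\mathrm R_{u,K}(G)\to G\to G/\mathrm R_{u,K}(G)\to1$$
the quotient is pseudo-reductive and perfect, that is, pseudo-semisimple.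

**Definition (unirational).** A $K$-group $X$ is unirational if there is a dominant rational $K$-map $\mathbb A^n_K\dashrightarrow X$ for some $n$.

The group $\mathrm R_{k/K}(\mathbb G_m)$ is unirational for every finite $k/K$, being open in an affine space, and so is every quotient of a unirational group. To see a group that is *not* unirational we use the following test.

**Lemma (line test).** Let $E$ be an infinite field, $X$ an affine unirational $E$-group and $\varphi:X\to\mathbb A^1_E$ a dominant function. Then there is an $E$-algebra homomorphism $\mathcal O(X)\to E(z)$ that sends $\varphi$ outside $E$.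

*Proof.* Let $f:\mathbb A^N_E\dashrightarrow X$ be dominant, defined on a nonempty open $\Omega$. Then $\varphi\circ f$ is dominant, so nonconstant. As $E$ is infinite, $\Omega(E)$ is dense in $\Omega$, so $\varphi\circ f$ takes distinct values at some $P,P'\in\Omega(E)$. Restrict $f$ to the line through $P$ and $P'$, with parameter $z$. Pulling back functions gives a homomorphism $\mathcal O(X)\to E(z)$; the image of $\varphi$ takes two different values, so it is not in $E$. $\square$

*Example (a non-unirational unipotent group).* Let $E$ be any field of characteristic $p$, let $\sigma\in E\setminus E^p$, and put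
$$V=\{(a,x)\in\mathbb G_a^2:\ a=a^p+\sigma x^{p^2}\}.\tag{1}$$
It is a subgroup of $\mathbb G_a^2$. The function $a:V\to\mathbb A^1$ is surjective, and $E$ is infinite since it is imperfect. By the line test it is enough to show that any $a,x\in E(z)$ satisfying (1) have $a\in E$. Let $\partial$ be a derivation of $E$ with $\partial\sigma=1$ (it exists since $\sigma$ is part of a $p$-basis), extended to $E(z)$ by $\partial z=0$. Suppose $a$ has a pole of order $m>0$ at a closed point of $\mathbb P^1_E$ with valuation $v$. From (1), $pv(a)=p^2v(x)$, so $p\mid m$. The derivation $\partial$ preserves the local ring at the point: it preserves $E[z]$ and $E[z^{-1}]$, and the quotient rule does the rest. Writing $a=\pi^{-m}u$ with $\pi$ a uniformizer, we get $\partial a=\pi^{-m}\partial u$, because $m=0$ in $E$. So $v(\partial a)\ge-m$. But applying $\partial$ to (1) gives $\partial a=x^{p^2}$, of valuation $-pm<-m$, a contradiction. So $a$ has no poles and $a\in E$.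

This works over every imperfect field. The question below is therefore not whether non-unirational unipotent groups exist, but whether they occur as radicals of perfect groups.

We use these textbook facts.

**Fact A (density).** If $X$ is smooth of finite type over $K$, then $X(K_s)$ is dense in $X$. So a smooth closed subscheme $X$ is contained in a closed subscheme $Y$ as soon as $X(K_s)\subset Y(K_s)$, or $X(\overline K)\subset Y(\overline K)$.

**Fact B (images).** For a homomorphism $f:A\to A_1$ of $K$-groups, $f(A)\cong A/\ker f$ is a closed subgroup and $A(\overline K)\to f(A)(\overline K)$ is surjective. If $A$ is smooth, so is $f(A)$; if $\ker f$ is smooth, $A\to f(A)$ is a smooth morphism. Extensions of smooth (connected) groups by smooth (connected) groups are smooth (connected).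

**Fact C (unipotence).** A smooth connected commutative $K$-group killed by a power of $p$ is unipotent: over $\overline K$ it is a torus times a unipotent group, and a nontrivial torus is not killed by a power of $p$.

**Fact D (infinitesimal lifting).** If $X\to Y$ is a smooth morphism of affine schemes and $R\to R/I$ has nilpotent kernel, then a point of $Y(R)$ together with a lift to $X(R/I)$ of its image in $Y(R/I)$ comes from a point of $X(R)$.

**Fact W (Weil restriction along purely inseparable extensions).** Let $k/K$ be finite purely inseparable and $C$ a smooth connected affine $k$-group. Then $\mathrm R_{k/K}(C)$ is smooth and connected, and $\mathrm R_{k/K}(C)_k\to C$ is surjective.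

*Proof.* Smoothness: if $I\subset B$ has square zero, then $C(k\otimes B)\to C(k\otimes B/I)$ is surjective by Fact D. For the rest, $A=k\otimes_K\overline K$ is local Artinian with residue field $\overline K$ and maximal ideal $\mathfrak m$. For $i\ge1$ the map $C(A/\mathfrak m^{i+1}\otimes B)\to C(A/\mathfrak m^i\otimes B)$ is surjective for all $\overline K$-algebras $B$, again by Fact D, and its kernel is the vector group $\mathrm{Lie}(C)\otimes\mathfrak m^i/\mathfrak m^{i+1}$. Hence $\mathrm R_{k/K}(C)_{\overline K}\to C_{\overline K}$ is surjective, and its kernel is an iterated extension of vector groups. So the kernel is connected, and $\mathrm R_{k/K}(C)$ is connected. $\square$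

Now the question can be posed. *Let $G$ be a perfect smooth connected linear algebraic $K$-group. Is $\mathrm R_{u,K}(G)$ always unirational?* It is asked by Alexandre Lourdeaux and Anis Zidani in "Conjecture I for unirational algebraic groups over imperfect fields", arXiv:2604.05148 (2026), together with the statement that the answer is known to be yes when $[K:K^p]\le p$. We shall prove that beyond this range the answer is no.

**Theorem 1.** Let $K$ be a field of characteristic $p$ with $[K:K^p]\ge p^2$ (possibly infinite), and let $s,t\in K$ be $p$-independent. Put $q=p^2$ and $K'=K(s^{1/p^4},t^{1/p})$. There is a closed subgroup scheme $Z'\subset Z:=\mathrm R_{K'/K}(\mu_q)$ such that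
$$G:=\mathrm R_{K'/K}(\mathrm{SL}_q)/Z'$$
is a perfect smooth connected affine $K$-group, and $\mathrm R_{u,K}(G)$ is central in $G$ (hence commutative) and not unirational over $K$.

**Theorem 2.** (a) For a field $K$ of characteristic $p$: $\mathrm R_{u,K}(G)$ is unirational for every perfect smooth connected linear algebraic $K$-group $G$ if and only if $[K:K^p]\le p$.

(b) In Theorem 1, $\mathrm R_{u,K}(G)_{K_1}$ is not unirational over $K_1$ for any extension field $K_1/K$ in which $s,t$ remain $p$-independent, in particular for any separable extension $K_1/K$ (for example $K_s$).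

In (a), "if" is the known result just quoted; we do not reprove it. All primes are allowed, including $p=2$.

Two cases can be settled at once. If $K$ is perfect, every smooth connected unipotent $K$-group is an iterated extension of copies of $\mathbb G_a$, and its underlying variety is an affine space; the answer is yes. For $\mathrm{SL}_2\ltimes\mathbb G_a^2$ the radical is $\mathbb G_a^2$, again an affine space. More interesting radicals come from central quotients of Weil restrictions.

## 2. Central quotients of $\mathrm R_{K'/K}(\mathrm{SL}_q)$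

In this section $K'\ne K$ is any finite purely inseparable extension of $K$ (so $K$ is infinite), $q>1$ is any power of $p$, and
$$T=\mathrm R_{K'/K}(\mathbb G_m),\qquad Z=\mathrm R_{K'/K}(\mu_q)=\{y\in T:y^q=1\},\qquad \widetilde G=\mathrm R_{K'/K}(\mathrm{SL}_q).$$
Then $Z$ is central in $\widetilde G$, and we may divide by any closed subgroup $Z'\subset Z$.

**Lemma 3.** For every closed subgroup $Z'\subset Z$, the group $G=\widetilde G/Z'$ is perfect, smooth, connected and affine, and $\mathrm R_{u,K}(G)$ is the largest smooth connected subgroup of the central subgroup $Z/Z'$.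

*Proof.* **Step 1: $G$ is smooth, connected and perfect.** By Fact W, $\widetilde G$ is smooth and connected, hence so is $G$. The group $\widetilde G(K_s)=\mathrm{SL}_q(K'\otimes_KK_s)$ is $\mathrm{SL}_q$ of an infinite field, generated by elementary matrices $x_{ij}(v)$. If $q\ge3$, then $x_{ij}(v)=[x_{il}(v),x_{lj}(1)]$ for distinct $i,l,j$. If $q=2$, then $[\mathrm{diag}(c,c^{-1}),x_{12}(v)]=x_{12}((c^2-1)v)$, and one takes $c\ne0$ with $c^2\ne1$; similarly for $x_{21}$. So $\widetilde G(K_s)$ is a perfect abstract group. Its commutators are points of $\mathcal D(\widetilde G)$, so $\mathcal D(\widetilde G)$ contains all $K_s$-points of $\widetilde G$; by Fact A it is $\widetilde G$. The quotient $G$ is then perfect as well.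

**Step 2: $\mathrm R_{u,K}(G)\subset Z/Z'$.** The kernel of $\widetilde G\to\mathrm R_{K'/K}(\mathrm{PGL}_q)$ is $Z$, so $H=\widetilde G/Z$ is a closed subgroup of $\mathrm R_{K'/K}(\mathrm{PGL}_q)$. Let $\overline R\subset H$ be the image of $\mathrm R_{u,K}(G)$; it is smooth, connected, unipotent and normal in $H$. The canonical map $\mathrm R_{K'/K}(\mathrm{PGL}_q)_{K'}\to\mathrm{PGL}_q$ sends $H_{K'}$ onto $\mathrm{PGL}_q$, because $\widetilde G_{K'}\to\mathrm{SL}_q\to\mathrm{PGL}_q$ is surjective (Fact W for the first arrow). So it sends $\overline R_{K'}$ onto a smooth connected unipotent normal subgroup of $\mathrm{PGL}_q$, which is trivial since $\mathrm{PGL}_q$ is reductive. The homomorphism $\overline R_{K'}\to\mathrm{PGL}_q$ corresponds under adjunction to the inclusion $\overline R\hookrightarrow\mathrm R_{K'/K}(\mathrm{PGL}_q)$. Hence this inclusion is trivial and $\overline R=1$.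

**Step 3: every smooth connected subgroup of $Z/Z'$ lies in the radical.** Such a subgroup is commutative and killed by $q$, so it is unipotent by Fact C. It is central, hence normal, hence contained in $\mathrm R_{u,K}(G)$. $\square$

We shall take $Z'=Z\cap C'$ for a smooth subgroup $C'\subset T$. Let $ZC'\subset T$ be the image of $Z\times C'\to T$, a closed subgroup. Then $Z/Z'\cong ZC'/C'$, and by Fact B $(ZC')(\overline K)=Z(\overline K)\,C'(\overline K)$.

**Lemma 4.** Let $C'\subset T$ be a smooth closed subgroup and $Z'=Z\cap C'$. Let $S\subset T$ be a smooth connected closed subgroup containing $C'$ such that (i) $(ZC')(K_s)\subset S(K_s)$ and (ii) $S\subset ZC'$. Then $\mathrm R_{u,K}(G)=S/C'$ under $Z/Z'\cong ZC'/C'$.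

*Proof.* By (ii), $S/C'$ is a smooth connected subgroup of $ZC'/C'$, so it lies in the radical by Lemma 3. Conversely let $N\subset ZC'/C'$ be smooth and connected, with preimage $\widetilde N\subset T$. It is an extension of $N$ by the smooth group $C'$, so it is smooth, and it lies in $ZC'$. By (i), $\widetilde N(K_s)\subset S(K_s)$, so $\widetilde N\subset S$ by Fact A and $N\subset S/C'$. $\square$

**The case $K'^q\subset K$.** The smallest instance is $K'=K(s^{1/p})$, $q=p$, $C'=\mathbb G_m$. In general let $C'$ be any smooth closed subgroup with $\mathbb G_m\subset C'\subset T$. For $y\in T(\overline K)$ we have $y^q\in\overline K^\times$, so $y^q=c^q$ with $c\in\overline K^\times$, and $y=(y/c)\,c\in Z(\overline K)\,\mathbb G_m(\overline K)$. Hence $ZC'=T$, Lemma 4 applies with $S=T$, and the radical is $T/C'$. It can be a large nontrivial group, but it is a quotient of an open subset of an affine space, so it is unirational. However clever the choice of $C'$, this family gives nothing: we need $K'^q\not\subset K$.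

**The case $C'=\mathbb G_m$, with $K'$ arbitrary.** If $y\in(Z\mathbb G_m)(K_s)$, write $y=zc$ over $\overline K$; then $y^q=c^q$ lies in $\overline K\cap(K'\otimes_KK_s)=K_s$. The set $\{y\in K'\otimes_KK_s:y^q\in K_s\}$ is a subfield stable under $\mathrm{Gal}(K_s/K)$, so by Galois descent it equals $k_0\otimes_KK_s$ with $k_0=\{y\in K':y^q\in K\}$. Conversely $\mathrm R_{k_0/K}(\mathbb G_m)\subset Z\mathbb G_m$ by the computation of the previous case, since $k_0^q\subset K$. By Lemma 4 the radical is $\mathrm R_{k_0/K}(\mathbb G_m)/\mathbb G_m$, which is again unirational.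

In both cases $S$ is the full unit group of some algebra, hence open in an affine space. To do better, $C'$ must be cut out in $T$ by equations that are still visible in $S$, although $S$ is only seen through $q$-th powers. Here is a way to arrange this. Suppose $K\subset E\subset K'$ with $E^q\subset K$, and suppose elements of $C'$ are written $c=\sum c_m\theta^m$ with $c_m\in E\otimes_K\overline K$, where the powers $\theta^{qm}=\sigma^m$ form a $K$-basis of $E$. Then $c^q=\sum c_m^q\sigma^m$ with $c_m^q\in\overline K$, and each $c_m^q$ can be read off from $c^q$. So polynomial equations between the $c_m$ survive, after raising them to the $q$-th power. If $y=zc$ has coordinates $y_m$ in a larger field $k$ with $k^q\subset K$, these equations pass to the $y_m$. This suggests that $C'=\mathrm R_{E/K}(C)$ yields $S=\mathrm R_{k/K}(C_k)$, with a group $C$ at our disposal. We now set this up.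

## 3. The fields $E,L,k,K'$ and logarithmic derivatives

From now on $s,t\in K$ are $p$-independent, $q=p^2$, and
$$\sigma=s^{1/q},\quad E=K(\sigma),\quad \theta=\sigma^{1/q},\quad L=E(\theta),\quad \eta=\theta^p,\quad \tau=t^{1/p},\quad k=E(\tau),\quad K'=L(\tau).$$
So $\eta^p=\sigma$, $\theta^q=\sigma$, and $K'=K(s^{1/p^4},t^{1/p})$ as in Theorem 1.

**Lemma 5.** (a) $\sigma,t$ are $p$-independent in $E$. (b) $[E:K]=[L:E]=q$, $[k:E]=p$, and $K'=L\otimes_Ek$. So $K'$ has $E$-basis $\theta^m\tau^j$ ($0\le m<p^2$, $0\le j<p$), and $E$ has $K$-basis $\sigma^m$ ($0\le m<q$). (c) $E^q\subset K$ and $k^q\subset K$.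

*Proof.* (a) We first adjoin one $p$-th root. Let $N=K(s^{1/p})$. Then $N^p=K^p(s)\not\ni t$, so $[N^p(t):N^p]=p$. Also $N^p(t)=K^p(s,t)\subset K$ does not contain $s^{1/p}$, so $[N^p(t,s^{1/p}):N^p(t)]=p$. Thus $s^{1/p},t$ are $p$-independent in $N$. Applying this again to $(N,s^{1/p},t)$ gives (a).

(b) Since $s\notin K^p$ and $\sigma\notin E^p$, the polynomials $X^q-s$ over $K$ and $X^q-\sigma$ over $E$ are irreducible. This gives the first two degrees and the basis of $E$. Part (a), applied to $(E,\sigma,t)$ in place of $(K,s,t)$, shows that $\theta,t$ are $p$-independent in $L$. So $t\notin L^p$, hence $[L(\tau):L]=p$, and also $[k:E]=p$. Therefore $L\otimes_Ek\to L(\tau)$ is a surjection between $E$-spaces of the same dimension $p^3$, an isomorphism.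

(c) $E^q=K^q(s)\subset K$ and $k^q=K^q(s,\tau^q)=K^q(s,t^p)\subset K$. $\square$

**Lemma 6.** Let $\mathcal D$ be a derivation of a commutative $\mathbb F_p$-algebra $R$, let $y\in R^\times$ and $J=\mathcal D(y)/y$. Then
$$\mathcal D^p(y)/y=\mathcal D^{p-1}(J)+J^p.\tag{2}$$

For $p=2$ this is $\mathcal D(yJ)=yJ^2+y\mathcal D(J)$. For $p=3$ one finds $\mathcal D^3(y)/y=J^3+3J\mathcal D(J)+\mathcal D^2(J)$, and the middle term vanishes. The proof explains this in general.

*Proof.* We claim that for all $n\ge1$
$$\mathcal D^n(y)/y=\sum_P\ \prod_{\beta\in P}\mathcal D^{|\beta|-1}(J),$$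
the sum over set partitions $P$ of $\{1,\dots,n\}$. Indeed, applying $\mathcal D$ to $y$ times a product either differentiates $y$, which multiplies by $J$ and amounts to adding the singleton block $\{n+1\}$, or differentiates one factor, which amounts to putting $n+1$ into an existing block. Now let $n=p$ and let $\mathbb Z/p$ permute $\{1,\dots,p\}$ cyclically. Summands are constant on orbits of partitions, so modulo $p$ only fixed partitions count. In a fixed partition the blocks are permuted. If one block is stable, it is a union of $\mathbb Z/p$-orbits of points, so it is everything. Otherwise blocks come in orbits of length $p$, so there are $p$ blocks, all singletons. These two partitions contribute $\mathcal D^{p-1}(J)$ and $J^p$. $\square$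

Let $D$ and $\delta$ be the $E$-derivations of $K'=L\otimes_Ek$ with
$$D(\theta^m\tau^j)=m\,\theta^m\tau^j,\qquad\delta(\theta^m\tau^j)=j\,\theta^m\tau^j .$$
They exist: $X\frac d{dX}$ kills $X^{p^2}-\sigma$ and so preserves the ideal it generates in $E[X]$; likewise $Y\frac d{dY}$ with $Y^p-t$. The derivation $D$ is $k$-linear, $\delta$ is $L$-linear, they commute, and $D^p=D$, $\delta^p=\delta$ because $m^p=m$ in $\mathbb F_p$. Extend both $B$-linearly to $K'\otimes_EB$. For a unit $y$ of $K'\otimes_EB$ with $J=D(y)/y$ and $H=\delta(y)/y$, (2) gives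
$$J^p=J-D^{p-1}J,\qquad H^p=H-\delta^{p-1}H.\tag{3}$$
Since $m^{p-1}$ is $1$ in $\mathbb F_p$ for $p\nmid m$ and $0$ for $p\mid m$, the element $J-D^{p-1}J$ is the part of $J$ supported on the $\theta^m\tau^j$ with $p\mid m$, and $H-\delta^{p-1}H$ is the part of $H$ supported on $\tau^0$. Thus a logarithmic derivative is not arbitrary: part of it is determined by its own $p$-th power. This is how equations of type (1) will arise.

## 4. The group $C$, an extension of $V$ by a Weil restriction

Let $M=E(\eta)\oplus E\theta\subset L$, the span of the $\theta^m$ with $p\mid m$ or $m=1$. For $E$-algebras $B$ put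
$$C(B)=\{y\in(L\otimes_EB)^\times:\ D(y)/y\in M\otimes_EB\}.$$
The map $y\mapsto D(y)/y$ is a homomorphism from units to the additive group, so $C$ is a subgroup functor of $\mathrm R_{L/E}(\mathbb G_m)$, and it contains $\mathbb G_m$.

*Equations for $C$.* Write $y=\sum_{m<p^2}y_m\theta^m$. Then $y^{p^2}=\sum y_m^{p^2}\sigma^m$ lies in $B$ and its inverse $(y^{-1})^{p^2}$ also lies in $B$, so it is a unit of $B$. Hence the condition is equivalent to $D(y)\,y^{p^2-1}\in M\otimes_EB$, that is, to $P_\nu(y_0,\dots,y_{p^2-1})=0$ for all $\nu$ with $p\nmid\nu$, $\nu\ne1$. Here $P_\nu\in E[Y_0,\dots,Y_{p^2-1}]$ is the coefficient of $\theta^\nu$. So $C$ is a closed subgroup scheme of $\mathrm R_{L/E}(\mathbb G_m)$.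

*Example, $p=2$.* Only $\nu=3$ occurs. With $\alpha=y_0+y_2\eta$ and $\beta=\theta(y_1+y_3\eta)$ we have $y=\alpha+\beta$ and $D(y)=\beta$, and $D(y)y^3=(\alpha\beta+\beta^2)(\alpha^2+\beta^2)$, where $\alpha^2,\beta^2$ lie in the span of $1,\eta$. The odd part is $\alpha\beta(\alpha^2+\beta^2)$, and its $\theta^3$-coefficient is
$$P_3=(y_0y_1+\sigma y_2y_3)(y_1^2+\sigma y_3^2)+(y_0y_3+y_1y_2)(y_0^2+\sigma y_2^2).$$

**Lemma 7.** $C$ is smooth and connected. The map $y\mapsto D(y)/y$ is a smooth surjection $C\to V$, where $V$ is the group (1) and $(a,x)\in V$ corresponds to $J=a+x^p\eta+x\theta$.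

*Proof.* **Step 1: the image of the logarithmic derivative on all units.** Let $\lambda:\mathrm R_{L/E}(\mathbb G_m)\to\mathrm R_{L/E}(\mathbb G_a)$, $\lambda(y)=D(y)/y$. On $L\otimes_EB$ the kernel of $D$ is $E(\eta)\otimes_EB$, so $\ker\lambda=\mathrm R_{E(\eta)/E}(\mathbb G_m)$, smooth and connected of dimension $p$. By Fact B, $\operatorname{im}\lambda$ is a closed smooth connected subgroup of dimension $p^2-p$, and $\lambda$ is smooth onto it. By (3) it lies in the group $\Gamma$ of those $J=\sum J_m\theta^m$ whose part with $p\mid m$ equals $J^p=\sum J_m^p\eta^m$. Since $\eta^m=\sigma^{\lfloor m/p\rfloor}\theta^{pi}$ for $m\equiv i\pmod p$, $0\le i<p$, the equations of $\Gamma$ are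
$$J_{pi}=\sum_{m\equiv i\,(p)}\sigma^{\lfloor m/p\rfloor}J_m^p\qquad(0\le i<p).\tag{4}$$
The differentials of these $p$ equations are the $dJ_{pi}$, so by the Jacobian criterion $\Gamma$ is smooth of dimension $p^2-p$. Hence $\operatorname{im}\lambda=\Gamma^\circ$.

**Step 2: $\Gamma\cap M=V$.** On $M$ we have $J_m=0$ unless $p\mid m$ or $m=1$. Equation (4) becomes $J_p=J_1^p$ for $i=1$, then $J_{pi}=0$ for $i\ge2$, and finally $J_0=J_0^p+\sigma J_p^p=J_0^p+\sigma J_1^{p^2}$ for $i=0$. With $a=J_0$ and $x=J_1$ this is (1), and $J=a+x^p\eta+x\theta$.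

**Step 3: $V$ is smooth and connected.** Smoothness is clear from the derivative with respect to $a$. Over $\overline E$ choose $\varsigma$ with $\varsigma^{p^2}=\sigma$. The maps
$$v\mapsto\big(v^{p^2},(v-v^p)/\varsigma\big),\qquad(a,x)\mapsto a+\varsigma^px^p+\varsigma x$$
are inverse isomorphisms between $\mathbb G_a$ and $V$. The first lands in $V$, since $a^p+\sigma x^{p^2}=v^{p^3}+(v-v^p)^{p^2}=v^{p^2}=a$. Applying the second then gives $v^{p^2}+(v-v^p)^p+(v-v^p)=v$. In the other direction, for $(a,x)\in V$ put $u=a+\varsigma^px^p$ and $v=u+\varsigma x$. Then $u^p=a^p+\sigma x^{p^2}=a$ and $v^p=u^p+\varsigma^px^p=u$, so $v^{p^2}=a$ and $v-v^p=\varsigma x$.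

**Step 4: conclusion.** $V$ is connected and contains $0$, so $V\subset\Gamma^\circ=\operatorname{im}\lambda$, and $\operatorname{im}\lambda\cap M=V$. Thus $C=\lambda^{-1}(V)\to V$ is a base change of the smooth surjection $\lambda:\mathrm R_{L/E}(\mathbb G_m)\to\operatorname{im}\lambda$, with connected kernel. So $C\to V$ is smooth and surjective, and $C$ is smooth and connected. $\square$

## 5. The radical as the quotient $\mathrm R_{k/K}(C_k)/\mathrm R_{E/K}(C)$

Use $T,Z,\widetilde G$ as in Section 2, for our $K'$ and $q=p^2$. Put
$$C'=\mathrm R_{E/K}(C),\qquad S=\mathrm R_{k/K}(C_k),\qquad Z'=Z\cap C',\qquad G=\widetilde G/Z'.$$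
So $C'(B)=C(E\otimes_KB)$ and $S(B)=C(k\otimes_KB)$. Since $C\subset\mathrm R_{L/E}(\mathbb G_m)$ and $L\otimes_Ek=K'$, both are closed subgroups of $T$, and $\mathbb G_m\subset C'\subset S$. By Lemma 7 and Fact W they are smooth and connected. Lemma 3 says that $G$ is perfect, smooth, connected and affine, with central radical.

**Proposition 8.** $\mathrm R_{u,K}(G)=S/C'$.

*Proof.* We check (i) and (ii) of Lemma 4. Since $E^q,k^q\subset K$, every $q$-th power in $E\otimes_K\overline K$ or $k\otimes_K\overline K$ lies in $\overline K$, and every $q$-th power in $k_s:=k\otimes_KK_s$ lies in $K_s$. Let $P_\nu^{(q)}$ be $P_\nu$ with coefficients raised to the $q$-th power. Recall $\theta^{qm}=\sigma^m$.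

**Step 1: $(ZC')(K_s)\subset S(K_s)$, by reading the equations of $C$ off $q$-th powers.** Let $y\in(ZC')(K_s)$. Over $\overline K$ write $y=zc$ with $z\in Z(\overline K)$ and $c\in C'(\overline K)=C(E\otimes_K\overline K)$; then $y^q=c^q$. Write $y=\sum y_m\theta^m$ with $y_m$ in the field $k_s$, and $c=\sum c_m\theta^m$ with $c_m\in E\otimes_K\overline K$. Then
$$\sum_{m<q}y_m^q\,\sigma^m=\sum_{m<q}c_m^q\,\sigma^m,\qquad y_m^q\in K_s,\quad c_m^q\in\overline K.$$
The $\sigma^m$ with $0\le m<q$ form a $K$-basis of $E$, so $y_m^q=c_m^q$ for all $m$. From $P_\nu(c)=0$ we get $P_\nu^{(q)}((c_m^q)_m)=P_\nu(c)^q=0$. Hence $P_\nu(y)^q=P_\nu^{(q)}((y_m^q)_m)=0$ in the field $k_s$, so $P_\nu(y)=0$. As $y$ is a unit of $K'\otimes_KK_s=L\otimes_Ek_s$, we conclude $y\in C(k_s)=S(K_s)$.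

**Step 2: $S\subset ZC'$, by lifting a residue.** As $S$ is smooth and $ZC'$ is closed, it suffices to treat $y\in S(\overline K)=C(k\otimes_K\overline K)$, $y=\sum y_m\theta^m$. Let $\rho:k\otimes_K\overline K\to\overline K$, $a\otimes b\mapsto ab$. It is a homomorphism of $E$-algebras and $\overline K$-linear, so $\sum\rho(y_m)\theta^m\in C(\overline K)$. The restriction $\rho:E\otimes_K\overline K\to\overline K$ is a surjection of $E$-algebras with nilpotent kernel, and $C$ is smooth. So there is $c=\sum c_m\theta^m\in C(E\otimes_K\overline K)=C'(\overline K)$ with $\rho(c_m)=\rho(y_m)$ for all $m$. Since $c_m^q$ and $y_m^q$ lie in $\overline K$, where $\rho$ is the identity,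
$$c_m^q=\rho(c_m)^q=\rho(y_m)^q=y_m^q.$$
Hence $c^q=\sum c_m^q\sigma^m=\sum y_m^q\sigma^m=y^q$, so $y/c\in Z(\overline K)$ and $y\in(ZC')(\overline K)$. $\square$

## 6. The derivation $\delta$ and the equations it imposes

Write $Q=S/C'=\mathrm R_{u,K}(G)$. We pass to a smaller quotient, defined over $E$:
$$Q_2=\mathrm R_{k/E}(C_k)/C .$$
We have $S=\mathrm R_{E/K}(\mathrm R_{k/E}(C_k))$. The canonical map $S_E\to\mathrm R_{k/E}(C_k)$ is surjective by Fact W, applied to $E/K$ and the $E$-group $\mathrm R_{k/E}(C_k)$, which is smooth and connected by Fact W for $k/E$. It maps $C'_E=\mathrm R_{E/K}(C)_E$ into $C$. So there is a surjection $Q_E\twoheadrightarrow Q_2$, and it will suffice to show that $Q_2$ is not unirational over $E$.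

**What $D$ alone sees.** Since $C$ maps onto the non-unirational group $V$, a natural try is to use the induced map $Q_2\to\mathrm R_{k/E}(V_k)/V$. This fails, because the target is a vector group. Indeed, let $(a,x)\in V(k\otimes_EB)$, $a=\sum a_j\tau^j$, $x=\sum x_j'\tau^j$. Since $\tau^p=t$,
$$\sum_ja_j\tau^j=\sum_ja_j^pt^j+\sigma\sum_jx_j'^{\,p^2}t^{pj}\in B .$$
So $a_j=0$ for $j\ge1$, and $a_0$ satisfies $a_0=a_0^p+\sigma\sum_jx_j'^{\,p^2}t^{pj}$. The homomorphism $(a,x)\mapsto(x_1',\dots,x_{p-1}')$ to $\mathbb G_a^{p-1}$ is surjective: put $x_0'=0$ and solve a separable equation for $a_0$. Its kernel is exactly $V$. Thus $\mathrm R_{k/E}(V_k)/V\cong\mathbb G_a^{p-1}$. The equation that obstructed rational curves in $V$ has been divided out.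

The way past this is the second derivation. The logarithmic derivative with respect to $\delta$ kills $C$, because points of $C$ do not involve $\tau$. So it lives on $Q_2$, and it satisfies its own equation (3). Since $D$ and $\delta$ commute, this equation is tied to the coordinates $x_j'$.

**Lemma 9.** There are homomorphisms $g,\,b,\,x_j,\,h_{pi,j}:Q_2\to\mathbb G_a$ ($0\le i<p$, $1\le j<p$) such that
$$b=\sum_{j=1}^{p-1}x_j^p\,t^j,\qquad g=g^p+\sigma b^p+\sum_{0\le i<p,\;1\le j<p}h_{pi,j}^p\,\sigma^it^j,\tag{5}$$
and $x_1:Q_2\to\mathbb G_a$ is surjective.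

*Proof.* **Step 1: the functions.** For $y\in\mathrm R_{k/E}(C_k)(B)=C(k\otimes_EB)\subset(K'\otimes_EB)^\times$ write
$$H=\delta(y)/y=\sum h_{mj}\theta^m\tau^j,\qquad J=D(y)/y=\sum J_{mj}\theta^m\tau^j\qquad(h_{mj},J_{mj}\in B).$$
The map $y\mapsto H$ is a homomorphism, and it is trivial on $C$, where $y\in L\otimes_EB$. So the $h_{mj}$ are homomorphisms $Q_2\to\mathbb G_a$. Since $\mathcal O(Q_2)\to\mathcal O(\mathrm R_{k/E}(C_k))$ is injective, polynomial identities among the $h_{mj}$ may be checked on $\mathrm R_{k/E}(C_k)$.

**Step 2: the tie between $H$ and $J$.** We have $D(\delta(y)/y)=D\delta(y)/y-\delta(y)D(y)/y^2$, which is symmetric in $D$ and $\delta$. So $DH=\delta J$, that is,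
$$m\,h_{mj}=j\,J_{mj}.\tag{6}$$
As $D$ is $k$-linear, $y\in C(k\otimes_EB)$ means $J_{mj}=0$ whenever $p\nmid m$ and $m\ne1$. By (6),
$$h_{mj}=0\ \text{ if }p\nmid m,\ m\ne1;\qquad h_{1j}=j\,J_{1j};\qquad\text{in particular }h_{10}=0.$$

**Step 3: the equations.** By (3), the part of $H$ on $\tau^0$ is $H^p=\sum h_{mj}^p\,\theta^{pm}\tau^{pj}=\sum h_{mj}^p\,\eta^mt^j$. By Step 2 only $m=pi$ (with $\eta^{pi}=\sigma^i$) and $m=1$ (with $\eta=\theta^p$, and only $j\ge1$) contribute, so
$$\sum_mh_{m0}\theta^m=\sum_{0\le i,j<p}h_{pi,j}^p\,\sigma^it^j+\theta^p\sum_{j=1}^{p-1}h_{1j}^p\,t^j .$$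
Compare coefficients. For $2\le i\le p-1$ we get $h_{pi,0}=0$. Put $g=h_{00}$, $b=h_{p,0}$, $x_j=h_{1j}$. The coefficient of $\theta^p$ is the first equation of (5). The coefficient of $\theta^0$ is $g=\sum_{i,j}h_{pi,j}^p\sigma^it^j$, whose terms with $j=0$ are $g^p$ ($i=0$), $\sigma b^p$ ($i=1$) and zero ($i\ge2$). This is the second equation.

**Step 4: $x_1$ is surjective.** Let $X\in\overline E$ and choose $a\in\overline E$ with $a=a^p+\sigma X^{p^2}t^p$. Since $\tau^{p^2}=t^p$, the pair $(a,X\tau)$ is a point of $V(k\otimes_E\overline E)$. The ring $k\otimes_E\overline E$ is local Artinian with algebraically closed residue field, and $C\to V$ is smooth and surjective (Lemma 7). So the point lifts to $y\in C(k\otimes_E\overline E)$: first over the residue field, then by Fact D. For this $y$ we have $J=a+(X\tau)^p\eta+X\tau\theta$ with $(X\tau)^p=X^pt\in\overline E$, so $x_1=h_{11}=J_{11}=X$. $\square$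

Up to the factors $j$, the $x_j$ are the coordinates $x_j'$ of the vector group above, which vary freely over $\overline E$. We now show that (5) makes them constant along every rational curve defined over $E$.

For $p=2$ the system (5) reads $b=x_1^2t$ and $g=g^2+\sigma b^2+h_{01}^2t+h_{21}^2\sigma t$; it is a good idea to follow the next section with this case in mind.

## 7. Rational functions satisfying the system (5)

**Proposition 10.** Let $E$ be any field of characteristic $p$ and $\sigma,t\in E$ $p$-independent. If $g,b,x_j,h_{pi,j}\in E(z)$ satisfy (5), then $x_1,\dots,x_{p-1}\in E$.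

The plan is to show that $b$ has no poles. In the second equation $g^p$ and $b^p$ are the coefficients of $g$ with respect to two basis vectors, and $p$-th powers multiply pole orders by $p$, so poles can hardly exist.

*Proof.* **Step 1: coordinates over $F=E^p$.** Put $w=z^p$, so $E(z)^p=F(w)$. All $p$-th powers in (5) lie in $F(w)$, hence $b,g\in E(w)$. Extend $\{\sigma^it^j\}_{0\le i,j<p}$ to an $F$-basis $\{e_\iota\}$ of $E$. Then $E[w]=\bigoplus_\iota F[w]e_\iota$. For $f,u\in E[w]$ with $u\ne0$ we have $f/u=fu^{p-1}/u^p$ with $u^p\in F[w]$, so $E(w)=\bigoplus_\iota F(w)e_\iota$ as well. As $1$ is one of the $e_\iota$, it follows that $F(w)\cap E[w]=F[w]$. By (5):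

* the coefficients of $g$ at $1$ and at $\sigma$ are $g^p$ and $b^p$;
* the coefficient of $b$ at $t^j$ is $x_j^p$ for $1\le j\le p-1$, and all other coefficients of $b$ vanish, in particular the one at $1$.

**Step 2: these coordinates are compatible with pole orders.** Let $O$ be the local ring of a closed point of $\mathbb P^1_E$ (coordinate $w$), $v$ its normalized valuation and $O_0=O\cap F(w)$.

First let $O=E[w]_{(\pi)}$ with $\pi$ monic irreducible. The prime ideal $(\pi)\cap F[w]$ contains $\pi^p\ne0$; let $\pi_0$ be its monic generator. As $\pi_0$ divides $\pi^p$, we have $\pi_0=\pi^e$ with $1\le e\le p$. We claim $e\in\{1,p\}$. If $e\nmid p$, dividing $\pi^p$ by a suitable power of $\pi_0$ gives $\pi^f$ with $0<f<e$, and $\pi^f\in F(w)\cap E[w]=F[w]$. So $\pi^f\in(\pi)\cap F[w]=\pi_0F[w]$, that is, $\pi^e$ divides $\pi^f$, a contradiction. Next, if $u\in E[w]\setminus(\pi)$, then $u^p\in F[w]\setminus(\pi_0)$, and $f/u=fu^{p-1}/u^p$; conversely $F[w]\setminus(\pi_0)$ is disjoint from $(\pi)$. So $O$ is the localization of $E[w]=\bigoplus F[w]e_\iota$ at $F[w]\setminus(\pi_0)$,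 and therefore
$$O_0=F[w]_{(\pi_0)},\qquad O=\bigoplus_\iota O_0e_\iota .$$
At the point $\infty$ the same holds with $w^{-1}$ in place of $w$ and $\pi=\pi_0=w^{-1}$, $e=1$.

Let $v_0$ be the normalized valuation of $O_0$. Then $v=e\,v_0$ on $F(w)$. For $f=\sum f_\iota e_\iota\in E(w)$ and $r\in\mathbb Z$,
$$f\in\pi_0^{-r}O\iff f_\iota\in\pi_0^{-r}O_0\ \text{ for all }\iota,\tag{7}$$
and $v_0(u^p)=p\,v(u)/e$ for $u\in E(w)$.

**Step 3: $v(b)\ge-1$, and $v(b)\ge0$ if $e=1$.** Let $m=\max(0,-v(g))$ and $r=\lceil m/e\rceil$, so that $g\in\pi_0^{-r}O$. By (7) and Step 1, $v_0(g^p)\ge-r$ and $v_0(b^p)\ge-r$. If $m>0$, the first inequality says $pm/e\le\lceil m/e\rceil$. For $e=1$ this is $pm\le m$, impossible. For $e=p$ it is $m\le\lceil m/p\rceil$, which forces $m=1$. Hence $r\le1$, and $r=0$ if $e=1$. The second inequality gives $v(b)=e\,v_0(b^p)/p\ge-er/p$. This is $0$ if $e=1$ and at least $-1$ if $e=p$.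

The second equation of (5) cannot give more. For $p=2$ take all $h_{pi,j}=0$, $g=1/(1+\sigma w^2)$ and $b=wg$. Then $g^2+\sigma b^2=g^2(1+\sigma w^2)=g$, while $b$ has a simple pole at $\pi=w^2+\sigma^{-1}$, which is irreducible since $\sigma\notin E^2$. So simple poles at points with $e=p$ must be excluded by the first equation, where $b$ has no component at $1$. For $p=2$ this is quick: $b=x_1^2t$ gives $v(b)=v(x_1^2)=2v_0(x_1^2)$ when $e=2$, an even number. Here is the argument for all $p$.

**Step 4: $v(b)\ge0$.** Suppose $v(b)=-1$. Then $e=p$ and $\pi_0=\pi^p$, and $b\in\pi_0^{-1}O$. By (7), $x_j^p\in\pi_0^{-1}O_0$. Let $\kappa_0=O_0/\pi_0O_0$, let $\xi_j\in\kappa_0$ be the class of $\pi_0x_j^p$, and let $\overline O=O/\pi_0O=O/\pi^pO=\bigoplus_\iota\kappa_0e_\iota$. The class of $\pi_0b$ in $\overline O$ is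
$$\zeta=\sum_{j=1}^{p-1}\xi_j\,t^j .$$
Since $v(\pi_0b)=p-1$, we have $\zeta\ne0$ and $\zeta\in\pi^{p-1}\overline O$. So $\zeta$ is nilpotent, and it is annihilated by $\pi\overline O$, which is the nilradical of $\overline O$.

Now $\zeta$ lies in the subring $A=\bigoplus_{j=0}^{p-1}\kappa_0t^j\cong\kappa_0[T]/(T^p-t^p)$, where $t^p\in F^\times\subset\kappa_0^\times$. As $A$ contains a nonzero nilpotent element, it is not a field, so $T^p-t^p$ is reducible over $\kappa_0$, and hence $t^p=t_1^p$ for some $t_1\in\kappa_0$. Then $(t-t_1)^p=0$, so $t-t_1$ lies in the nilradical and $(t-t_1)\zeta=0$. Write this out in the $\kappa_0$-basis $1,t,\dots,t^{p-1}$ of $A$: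
$$0=(t-t_1)\zeta=t^p\xi_{p-1}+\sum_{j=2}^{p-1}\xi_{j-1}t^j-\sum_{j=1}^{p-1}t_1\xi_j\,t^j .$$
The coefficient of $t^0$ gives $t^p\xi_{p-1}=0$, so $\xi_{p-1}=0$; here the absence of a constant term in $\zeta$ is used. The coefficients of $t^j$ for $2\le j\le p-1$ give $\xi_{j-1}=t_1\xi_j$. Descending from $\xi_{p-1}=0$, all $\xi_j=0$ and $\zeta=0$, a contradiction.

**Step 5: conclusion.** By Steps 3 and 4, $b\in E(w)$ is regular at all closed points of $\mathbb P^1_E$, so $b\in E=\bigoplus Fe_\iota$. Its coefficient at $t^j$ is $x_j^p$, so $x_j^p\in F=E^p$, and therefore $x_j\in E$. $\square$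

## 8. The radical $S/C'$ is not unirational

**Proof of Theorem 1.** By Lemma 3, $G=\mathrm R_{K'/K}(\mathrm{SL}_q)/Z'$ with $Z'=Z\cap C'$ is perfect, smooth, connected and affine, and $Q=\mathrm R_{u,K}(G)$ is central in $G$. By Proposition 8, $Q=S/C'$. Suppose $Q$ is unirational over $K$. Base change to $E$ and composition with $Q_E\twoheadrightarrow Q_2$ give a dominant rational map $\mathbb A^N_E\dashrightarrow Q_2$, so $Q_2$ is unirational over $E$. The field $E$ is infinite, and $x_1:Q_2\to\mathbb G_a$ is surjective by Lemma 9. The line test gives an $E$-algebra homomorphism $\mathcal O(Q_2)\to E(z)$ that sends $x_1$ outside $E$. It sends $g,b,x_j,h_{pi,j}$ to elements of $E(z)$ satisfying (5). By Lemma 5(a), $\sigma,t$ are $p$-independent in $E$, so Proposition 10 says that the image of $x_1$ lies in $E$, a contradiction. $\blacksquare$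

## 9. The dichotomy at $[K:K^p]=p$, and extension of the base field

**Proof of Theorem 2.** (a) If $[K:K^p]\le p$, unirationality is the known result quoted in Section 1. If $[K:K^p]>p$, then $[K:K^p]\ge p^2$ and $K$ contains two $p$-independent elements, as we saw in Section 1. Theorem 1 then gives a perfect group whose radical is not unirational.

(b) Let $K_1/K$ be an extension in which $s,t$ are $p$-independent, and put $E_1=K_1(\sigma)\supset E$. The proof of Lemma 5(a), applied to $K_1$, shows that $\sigma,t$ are $p$-independent in $E_1$. Suppose $Q_{K_1}$ is unirational over $K_1$. Base change to $E_1$ and the surjection $Q_{E_1}\twoheadrightarrow(Q_2)_{E_1}$, obtained from $Q_E\twoheadrightarrow Q_2$ by extending scalars from $E$ to $E_1$, show that $(Q_2)_{E_1}$ is unirational over $E_1$. The identities (5) and the surjectivity of $x_1$ persist after base change to $E_1$. So the line test over the infinite field $E_1$ produces a solution of (5) in $E_1(z)$ with $x_1\notin E_1$. This contradicts Proposition 10 for the field $E_1$.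

Finally, if $K_1/K$ is separable, then $K_1$ is linearly disjoint from $K^{1/p}$ over $K$. The elements $s^{i/p}t^{j/p}$ ($0\le i,j<p$) of $K^{1/p}$ are linearly independent over $K$, hence over $K_1$; taking $p$-th powers, the $s^it^j$ are linearly independent over $K_1^p$. So $s,t$ remain $p$-independent in $K_1$. $\blacksquare$
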